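\title{Outer actions on $2^{\mathbb N}/E_0$ that do not lift}

\begin{abstract}
An outer action of a countable group $G$ on the quotient $X/E$ of a countable Borel equivalence relation is a homomorphism $G\to\mathrm{Out}_B(E)$; it lifts if it comes from a Borel action of $G$ on $X$. We show that not every outer action on $2^{\mathbb N}/E_0$ lifts, where $E_0$ is eventual equality. For every countable $G$ we construct an outer action on $2^{\mathbb N}/E_0$ whose restriction to a subgroup $L$ can lift only if $L$ has the Haagerup property and infinite subgroups of $L$ have amenable centralizers in $L$. This gives non-lifting actions of $SL_3(\mathbb Z)$, $F_2\times\mathbb Z$ and $F_2\times F_2$. We also show that a hyperfinite relation has the lifting property for all countable groups exactly when its aperiodic part carries no invariant probability measure.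
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a standard Borel space. A \emph{countable Borel equivalence relation} (CBER) on $X$ is an equivalence relation $E$ that is Borel as a subset of $X^2$ and has countable classes. Its automorphism group $\mathrm{Aut}_B(E)$ consists of the Borel automorphisms $T$ of $X$ with $x\mathrel{E}y\iff T(x)\mathrel{E}T(y)$. Each such $T$ permutes the set $X/E$ of classes, and those that fix every class form the normal subgroup
\[
[E]_B=\{T\in \mathrm{Aut}_B(E): T(x)\mathrel{E}x \text{ for all } x\},
\]
the \emph{full group} or group of inner automorphisms. The quotient $\mathrm{Out}_B(E)=\mathrm{Aut}_B(E)/[E]_B$ is thus the group of those permutations of $X/E$ that are induced by a Borel automorphism of $X$. We write $[T]$ for the image of $T$ in $\mathrm{Out}_B(E)$.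

An \emph{outer action} of a countable group $G$ on $X/E$ is a homomorphism $\alpha:G\to\mathrm{Out}_B(E)$. A \emph{lift} of $\alpha$ is a homomorphism $\theta:G\to\mathrm{Aut}_B(E)$, $g\mapsto\theta_g$, with $[\theta_g]=\alpha(g)$ for all $g$. In an outer action each single group element is realized on $X$ by some $T_g\in\mathrm{Aut}_B(E)$, but the relations of $G$ hold only up to inner automorphisms: $T_gT_hT_{gh}^{-1}\in[E]_B$. A lift is a choice of representatives for which the relations hold exactly.

If $G$ is free there is nothing to correct: choose representatives for the free generators and extend to a homomorphism. It is also known that outer actions of finite groups always lift. In the other direction, it is known that if every outer action of $G$ on every CBER lifts, then $G$ is treeable, meaning that it has a free probability-measure-preserving Borel action with treeable orbit equivalence relation; consequently some outer actions do not lift. This produces a non-lifting action on \emph{some} relation $E$ and leaves open what happens for a given one. The natural test case is eventual equality on $2^{\mathbb N}$,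
\[
x\mathrel{E_0}y\iff \exists n\ \forall m\ge n\ \ x(m)=y(m).
\]
The following question was posed by Frisch, Kechris and Shinko \cite{FKS}.

\medskip
\noindent\textbf{Question.} \emph{Does every outer action of every countable group on $2^{\mathbb N}/E_0$ have a lift?}
\medskip

One could reasonably guess yes. For a relation with finite classes every outer action lifts (Section~\ref{sec:B}), and $E_0$ is the increasing union of the relations ``$x(m)=y(m)$ for all $m\ge n$'', whose classes have $2^n$ elements. But an automorphism of $E_0$ need not respect these approximations, and the answer is no. The definitions of the terms below are recalled in Sections~\ref{sec:cber} and~\ref{sec:reps}.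

\begin{theorem}\label{thm:A}
For every countable group $G$ there is an injective outer action $\alpha:G\to\mathrm{Out}_B(E_0)$ such that for every subgroup $L\le G$, if $\alpha|_L$ has a lift, then
\begin{enumerate}
\item[(1)] $L$ has the Haagerup property;
\item[(2)] $L$ does not contain commuting subgroups $H,K$ with $H$ non-amenable and $K$ infinite.
\end{enumerate}
Hence, if every outer action of $G$ on $2^{\mathbb N}/E_0$ lifts, then $G$ has the Haagerup property and every infinite subgroup of $G$ has amenable centralizer in $G$.
\end{theorem}

\begin{corollary}\label{cor:answer}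
Every infinite group with Kazhdan's property (T), for example $SL_3(\mathbb Z)$, has an outer action on $2^{\mathbb N}/E_0$ that does not lift. So do $F_2\times\mathbb Z$ and $F_2\times F_2$, which have the Haagerup property. For $SL_3(\mathbb Z)$ the action can be chosen so that it does not lift on any finite-index subgroup.
\end{corollary}

The obstruction is an integral against the invariant probability measure of $E_0$. Among hyperfinite relations, such a measure is the only source of non-lifting actions.

\begin{theorem}\label{thm:B}
Let $E$ be a hyperfinite CBER on $X$ and let $X_\infty$ be the union of its infinite classes. The following are equivalent: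
\begin{enumerate}
\item[(1)] every outer action of every countable group on $X/E$ lifts;
\item[(2)] every outer action of $SL_3(\mathbb Z)$ on $X/E$ lifts;
\item[(3)] $E|X_\infty$ has no invariant Borel probability measure.
\end{enumerate}
The implication $(3)\Rightarrow(1)$ holds for every CBER $E$, hyperfinite or not.
\end{theorem}

The proof of Theorem~\ref{thm:A} has three steps. A group extension $1\to N\to\Gamma\to G\to1$ with $N$ abelian gives an outer action of $G$ on a copy of $E_0$, and a lift of this action is a splitting of the extension that may vary from point to point (Section~\ref{sec:ext}). We choose $\Gamma$ so that an element above $g\in G$ is an integer chain in a Cayley graph of $G$ running from $1$ to $g$; a lift then becomes a random cocycle with values in a multiple of the regular representation, with norm tending to infinity (Section~\ref{sec:chains}). Such a cocycle constrains the group: we first see how when there is no randomness (Section~\ref{sec:reps}), and then in general (Section~\ref{sec:proofA}).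

\section{Countable Borel equivalence relations}\label{sec:cber}

Let $E$ be a CBER on $X$. It is \emph{aperiodic} if all classes are infinite, \emph{smooth} if some Borel set (a \emph{transversal}) meets every class in exactly one point, and \emph{hyperfinite} if it is an increasing union of Borel equivalence relations with finite classes. A Borel probability measure $\mu$ on $X$ is \emph{$E$-invariant} if $T_*\mu=\mu$ for all $T\in[E]_B$, and \emph{ergodic} if every Borel union of classes has measure $0$ or $1$. We use throughout that a Borel injection between standard Borel spaces maps Borel sets to Borel sets, and the following theorems.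

\begin{itemize}
\item \emph{Feldman--Moore.} Every CBER is the orbit equivalence relation of a Borel action of a countable group.
\item \emph{Ornstein--Weiss.} The orbit equivalence relation of a probability-measure-preserving Borel action of a countable amenable group is hyperfinite on an invariant conull Borel set.
\item \emph{Dougherty--Jackson--Kechris} \cite[Theorem 9.1]{DJK}. Two aperiodic non-smooth hyperfinite CBERs are Borel isomorphic if and only if they have the same number of ergodic invariant probability measures.
\item \emph{Nadkarni}; for general CBERs see \cite[Theorem 4.3.1]{BK}. An aperiodic CBER $E$ with no invariant probability measure is \emph{compressible}: there is a Borel injection $f:X\to X$ with $f(x)\mathrel{E}x$ for all $x$ such that $X\setminus f(X)$ meets every class.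
\item \emph{Farrell--Varadarajan ergodic decomposition.} We need only this consequence: if $E$ has an invariant probability measure, then its ergodic invariant probability measures form a nonempty standard Borel space.
\end{itemize}

\begin{lemma}\label{lem:basic}
Let $E$ be a CBER on $X$.
\begin{enumerate}
\item[(a)] If $T\in\mathrm{Aut}_B(E)$ and $S$ is a Borel automorphism of $X$ with $S(x)\mathrel{E}T(x)$ for all $x$, then $S\in\mathrm{Aut}_B(E)$ and $[S]=[T]$.
\item[(b)] Let $E$ be the orbit relation of a countable group $\Lambda$ and let $\mu$ be a $\Lambda$-invariant probability measure. Then $\mu(\varphi(A))=\mu(A)$ for every Borel set $A$ and every Borel injection $\varphi:A\to X$ with $\varphi(x)\mathrel{E}x$. In particular, $\mu$ is $E$-invariant if and only if it is $\Lambda$-invariant.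
\item[(c)] If $E$ is aperiodic and has an invariant probability measure, then $E$ is not smooth.
\item[(d)] If $E$ has exactly one invariant probability measure $\mu$, then $\mu$ is ergodic and every $T\in\mathrm{Aut}_B(E)$ preserves $\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The Borel bijection $U=T^{-1}S$ satisfies $U(x)\mathrel{E}x$, so $x\mathrel{E}y\iff U(x)\mathrel{E}U(y)$ by transitivity. Thus $U\in[E]_B$ and $S=TU$.

(b) Enumerate $\Lambda=\{g_0,g_1,\dots\}$ and let $A_i$ be the set of $x\in A$ for which $i$ is least with $\varphi(x)=g_ix$. The sets $\varphi(A_i)=g_iA_i$ partition $\varphi(A)$ and $\mu(g_iA_i)=\mu(A_i)$.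

(c) Let $A$ be a Borel transversal and $\Lambda=\{g_0,g_1,\dots\}$ a Feldman--Moore group for $E$. For $x\in A$ let $\varphi_k(x)$ be the $k$-th distinct point in the sequence $g_0x,g_1x,\dots$. The infinitely many sets $\varphi_k(A)$ partition $X$, and by (b) all have measure $\mu(A)$, which is impossible.

(d) If $D$ is a Borel union of classes with $0<\mu(D)<1$, then $\mu(\,\cdot\cap D)/\mu(D)$ is a second invariant measure. For $T\in\mathrm{Aut}_B(E)$ and $U\in[E]_B$ we have $T^{-1}UT\in[E]_B$, so $U_*T_*\mu=T_*(T^{-1}UT)_*\mu=T_*\mu$. Thus $T_*\mu$ is invariant and equals $\mu$.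
\end{proof}

The relation $E_0$ is aperiodic, and it is hyperfinite by the approximation given in the introduction. It is the orbit relation of the group of maps that flip finitely many digits. A measure invariant under this group gives the same mass to all cylinders of length $n$, so the fair-coin measure $\mu_0$ is the unique $E_0$-invariant probability measure. With Lemma~\ref{lem:basic}(c),(d) and \cite{DJK} we obtain a criterion that lets us build $E_0$ in any convenient form:
\begin{equation}\label{eq:criterion}
\text{an aperiodic hyperfinite CBER with exactly one invariant probability measure is isomorphic to } E_0 .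
\end{equation}
An isomorphism of CBERs carries automorphisms to automorphisms and inner ones to inner ones, so it transports outer actions and their lifts.

\section{Outer actions from group extensions}\label{sec:ext}

Let $q:\Gamma\to G$ be a surjective homomorphism of countable groups with kernel $N$. Let $\Gamma$ act freely, by Borel maps, on a nonempty standard Borel space $Y$, and let $E$ be the orbit relation of $N$. Each $\gamma\in\Gamma$ is an automorphism of $E$, because $\gamma(nx)=(\gamma n\gamma^{-1})\gamma x$, and the elements of $N$ are inner. This gives an outer action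
\[
\alpha:G\to\mathrm{Out}_B(E),\qquad \alpha(q(\gamma))=[\gamma].
\]
It is injective: if $\gamma$ is inner, then $\gamma x=nx$ for some $x\in Y$ and $n\in N$, and $\gamma=n$ by freeness.

If the extension splits over a subgroup $L\le G$, that is, if there is a homomorphism $\tau:L\to\Gamma$ with $q\tau(g)=g$, then $\theta_gx=\tau(g)x$ lifts $\alpha|_L$. A general lift looks the same, except that $\tau$ depends on the point.

\begin{lemma}\label{lem:rho}
Let $\theta$ be a lift of $\alpha|_L$. There is a unique map $\rho:L\times Y\to\Gamma$ with $\theta_gx=\rho(g,x)x$. It is Borel in $x$, and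
\[
q(\rho(g,x))=g,\qquad \rho(gh,x)=\rho(g,\theta_hx)\,\rho(h,x).
\]
\end{lemma}

\begin{proof}
Fix $\gamma\in q^{-1}(g)$. Since $[\theta_g]=[\gamma]$, we have $\gamma^{-1}\theta_gx\in Nx$, so $\theta_gx\in(\gamma N)x$ with $\gamma N=q^{-1}(g)$. This gives existence and the first identity; uniqueness is freeness. For $\delta\in\Gamma$ the set $\{x:\rho(g,x)=\delta\}=\{x:\theta_gx=\delta x\}$ is Borel. Finally $\rho(g,\theta_hx)\rho(h,x)x=\rho(g,\theta_hx)\theta_hx=\theta_g\theta_hx=\theta_{gh}x$, and uniqueness gives the second identity.
\end{proof}

The dependence on $x$ is a real gain in freedom: a non-split extension can give an action that lifts.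

\begin{example}\label{ex:triadic}
The extension $2\mathbb Z\to\mathbb Z\to\mathbb Z/2$ does not split, since $\mathbb Z$ has no element of order $2$. Let $\Gamma=\mathbb Z$ act by translation on the $3$-adic integers $Y=\mathbb Z_3$. A lift of $\alpha$ is a Borel involution $\theta$ of $Y$ such that $\theta x-x$ is always an odd integer. For $x\notin\mathbb Z$ write $x=\sum_j x_j3^j$ with digits in $\{0,1,2\}$, let $k=k(x)$ be least with $x_k\neq2$ (it exists since $x\ne-1$), and let $\theta$ exchange the values $0$ and $1$ of the digit $x_k$. Then $k(\theta x)=k(x)$, so $\theta^2x=x$, and $\theta x-x=\pm3^k$ is odd. On the orbit $\mathbb Z$ let $\theta$ exchange $2m$ and $2m+1$. By Lemma~\ref{lem:basic}(a), $\theta$ is a lift. For the Haar measure $\mu$ we have $\mu(k=j)=\frac23 3^{-j}$, so $\int|\theta x-x|\,d\mu=\sum_j\frac23=\infty$: the map $\rho$ of a lift need not be integrable.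
\end{example}

To use \eqref{eq:criterion} we need an action in which $E$ is hyperfinite everywhere, not only almost everywhere, and has no invariant measure besides the given one. Both are arranged by discarding a $\Gamma$-invariant null set from the Bernoulli shift.

\begin{proposition}\label{prop:bernoulli}
Suppose $N$ is abelian and contains an element $a$ of infinite order. Then there is a free Borel action of $\Gamma$ on a standard Borel space $Y$ such that the orbit relation $E$ of $N$ has exactly one invariant probability measure $\mu$ and is Borel isomorphic to $E_0$.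
\end{proposition}

\begin{proof}
Let $\Gamma$ act on $2^\Gamma$ by $(\gamma x)(\delta)=x(\gamma^{-1}\delta)$, preserving the fair-coin product measure $\mu$. We define three conull Borel sets.

\emph{Freeness.} Let $\gamma\neq1$. Since $\Gamma$ is infinite, there are infinitely many pairwise disjoint pairs $\{\delta,\gamma^{-1}\delta\}$. A fixed point of $\gamma$ is constant on each pair, and these are independent events of probability $1/2$. So the set $X_0$ of points with trivial stabilizer is conull.

\emph{Hyperfiniteness.} The abelian group $N$ is amenable, so by Ornstein--Weiss its orbit relation is hyperfinite on an $N$-invariant conull Borel set $X_1$.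

\emph{Generic points.} The transformation $a$ is ergodic. Indeed, if $A$ is a set depending only on the coordinates in a finite set $P\subset\Gamma$, then $a^nA$ depends only on those in $a^nP$. As $a$ has infinite order, $a^nP\cap P=\emptyset$ for large $n$, and then $\mu(A\cap a^nA)=\mu(A)^2$. Approximating an $a$-invariant Borel set $D$ in measure by such sets $A$ gives $\mu(D)=\mu(D)^2$. Let $X_2$ be the set of $x$ such that $\frac1n\sum_{i<n}f(a^ix)\to\int f\,d\mu$ for every continuous $f:2^\Gamma\to\mathbb R$. It suffices to require this for $f$ in a countable uniformly dense set, so $X_2$ is Borel, and it is conull by Birkhoff's ergodic theorem.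

Let $Y=\bigcap_{\gamma\in\Gamma}\gamma(X_0\cap X_1\cap X_2)$, a $\Gamma$-invariant conull Borel subset of $X_0\cap X_1\cap X_2$. The action on $Y$ is free and $N$ is infinite, so $E$ is aperiodic. Restricting the finite approximations from $X_1$ to $Y$ shows that $E$ is hyperfinite. The measure $\mu$ is $E$-invariant by Lemma~\ref{lem:basic}(b). If $\nu$ is any $E$-invariant probability measure on $Y$, it is $a$-invariant, and since $Y\subset X_2$ dominated convergence gives, for continuous $f$,
\[
\int f\,d\nu=\int\frac1n\sum_{i<n}f(a^ix)\,d\nu(x)\longrightarrow\int f\,d\mu .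
\]
Hence $\nu=\mu$, and \eqref{eq:criterion} applies.
\end{proof}

Uniqueness of $\mu$ serves twice: it identifies $E$ with $E_0$, and by Lemma~\ref{lem:basic}(d) it forces every lift to preserve $\mu$, which is what allows us to integrate later.

\section{The extension by cycles of a Cayley graph}\label{sec:chains}

We want an extension in which every element above $g$ records how far $g$ is from $1$. In a free group mapping onto $G$, an element above $g$ is a path from $1$ to $g$ in the Cayley graph, up to backtracking; but the kernel is then a free group, to which Proposition~\ref{prop:bernoulli} does not apply in general. So we forget the order in which the path visits the edges and keep only the net number of times it crosses each edge. The kernel becomes abelian, and a lower bound on length survives.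

Let $(s_i)_{i\in I}$ be a family generating $G$, where $I$ is $\{1,\dots,r\}$ or $\{1,2,\dots\}$. View $(g,i)\in G\times I$ as an edge from $g$ to $gs_i$. Let $C$ be the free abelian group with basis $e_{g,i}$, regarded as the group of finitely supported functions $G\times I\to\mathbb Z$; its elements are \emph{chains}. The group $G$ acts on $C$ by $g\,e_{h,i}=e_{gh,i}$, and on the group $\mathbb Z^{(G)}$ with basis $\delta_h$ by $g\,\delta_h=\delta_{gh}$. The boundary map
\[
\partial:C\to\mathbb Z^{(G)},\qquad \partial e_{g,i}=\delta_{gs_i}-\delta_g,
\]
is $G$-equivariant. A path from $1$ to $g$ has a chain, the signed sum of its edges (with sign $-$ for an edge traversed backward), whose boundary telescopes to $\delta_g-\delta_1$. In the semidirect product $C\rtimes G$, with multiplication $(v,g)(w,h)=(v+gw,gh)$, put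
\[
\Gamma=\{(v,g):\partial v=\delta_g-\delta_1\},\qquad c(v,g)=v,\qquad q(v,g)=g .
\]
The set $\Gamma$ is a subgroup: it contains $(0,1)$; for $(v,g),(w,h)\in\Gamma$ we have $\partial(v+gw)=(\delta_g-\delta_1)+(\delta_{gh}-\delta_g)$; and the inverse $(-g^{-1}v,g^{-1})$ satisfies $\partial(-g^{-1}v)=\delta_{g^{-1}}-\delta_1$. The homomorphism $q:\Gamma\to G$ is onto because $(e_{1,i},s_i)\in\Gamma$, and its kernel $N=\{(v,1):\partial v=0\}$ is the group of cycles, a torsion-free abelian group. By definition of the product,
\begin{equation}\label{eq:c}
c(\gamma\gamma')=c(\gamma)+q(\gamma)\,c(\gamma').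
\end{equation}

Give the edge $(g,i)$ the weight $i$, and let $\mathcal H$ be the complex Hilbert space of functions $v$ on $G\times I$ with $\|v\|^2=\sum_{g,i}i\,|v(g,i)|^2<\infty$. Then $C\subset\mathcal H$, and $G$ acts unitarily on $\mathcal H$ by permuting the orthonormal basis $i^{-1/2}e_{g,i}$; thus $\mathcal H\cong\ell^2(G\times I)$, with $G$ acting freely on $G\times I$. Let $\ell(g)$ be the least value of $i_1+\dots+i_m$ over all expressions $g=s_{i_1}^{\pm1}\cdots s_{i_m}^{\pm1}$, with $\ell(1)=0$. An expression of total weight at most $R$ has at most $R$ letters, each with index at most $R$. So $\ell$ is \emph{proper}: $\{g:\ell(g)\le R\}$ is finite for every $R$. The weights are there for this purpose; with equal weights and infinitely many distinct generators, $\ell$ would not be proper.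

\begin{lemma}\label{lem:length}
If $v\in C$ and $\partial v=\delta_g-\delta_1$, then $\|v\|^2\ge\ell(g)$.
\end{lemma}

\begin{proof}
Assume $g\neq1$. Consider the graph with vertex set $G$ whose edges are those in the support of $v$, and let $D$ be the connected component of $1$. Each edge of the support has both endpoints in $D$ or neither, so
\[
\sum_{h\in D}\partial v(h)=\sum_{(h,i)}v(h,i)\big(1_D(hs_i)-1_D(h)\big)=0 .
\]
If $g\notin D$ the left side is $-1$. So $g\in D$, and a path without repeated vertices joins $1$ to $g$ through edges $(h_1,i_1),\dots,(h_m,i_m)$ of the support. These edges are distinct, and reading along the path gives $g=s_{i_1}^{\pm1}\cdots s_{i_m}^{\pm1}$. Since $v$ takes integer values, $|v|\ge1$ on its support, and $\|v\|^2\ge i_1+\dots+i_m\ge\ell(g)$.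
\end{proof}

\begin{example}\label{ex:Z2}
Let $G=\{1,g\}$ have order $2$, with $I=\{1\}$ and $s_1=g$. There are two edges, $e=e_{1,1}$ from $1$ to $g$ and $e'=e_{g,1}$ back. The cycles are the multiples of $e+e'$, and $\gamma=(e,g)$ has $\gamma^2=(e+e',1)$. So $\Gamma=\langle\gamma\rangle\cong\mathbb Z$ and $N=\langle\gamma^2\rangle$: this is the extension of Example~\ref{ex:triadic}. Here $c(\gamma^{2m+1})=(m+1)e+me'$, so $\|c(\gamma^n)\|^2=(n^2+1)/2$ for odd $n$.
\end{example}

\noindent\textbf{The action $\alpha$.} If the graph is a tree then $N$ is trivial, so from now on we choose the generating family with $s_1=1$. Then $e_{1,1}$ is a loop, and $a=(e_{1,1},1)\in N$ has infinite order. Let $Y,E,\mu$ be given by Proposition~\ref{prop:bernoulli} and let $\alpha:G\to\mathrm{Out}_B(E)$ be the injective outer action of Section~\ref{sec:ext}. Transported along an isomorphism of $E$ with $E_0$, this is the action of Theorem~\ref{thm:A}.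

\begin{proposition}\label{prop:b}
Let $L\le G$ and let $\theta$ be a lift of $\alpha|_L$. Then $\theta$ preserves $\mu$. Let $L$ act on Borel maps $f:Y\to C$ by $(g\cdot f)(x)=g\,f(\theta_g^{-1}x)$. There are Borel maps $b_g:Y\to C$ $(g\in L)$ with
\begin{equation}\label{eq:b}
b_{gh}=b_g+g\cdot b_h,\qquad \|b_g(x)\|^2\ge\ell(g)\quad(x\in Y).
\end{equation}
\end{proposition}

\begin{proof}
The first claim is Lemma~\ref{lem:basic}(d). Let $\rho$ be as in Lemma~\ref{lem:rho} and put $b_g(x)=c(\rho(g,\theta_g^{-1}x))$. The identity for $\rho$ at the point $\theta_{gh}^{-1}x=\theta_h^{-1}\theta_g^{-1}x$ reads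
\[
\rho(gh,\theta_{gh}^{-1}x)=\rho(g,\theta_g^{-1}x)\,\rho(h,\theta_h^{-1}\theta_g^{-1}x).
\]
The first factor lies above $g$, so \eqref{eq:c} gives $b_{gh}(x)=b_g(x)+g\,b_h(\theta_g^{-1}x)$. Since $(b_g(x),g)\in\Gamma$, we have $\partial b_g(x)=\delta_g-\delta_1$, and Lemma~\ref{lem:length} gives the inequality.
\end{proof}

From here on the equivalence relation plays no role; Theorem~\ref{thm:A} follows from \eqref{eq:b} and the invariance of $\mu$. We record three consequences. Taking $g=h=1$ gives $b_1=0$. Writing $g=h(h^{-1}g)$, and comparing $b_{hk}$ with $b_{kh}$, gives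
\begin{align}
b_g-b_h&=h\cdot b_{h^{-1}g},\label{eq:diff}\\
h\cdot b_k-b_k&=k\cdot b_h-b_h\qquad\text{if }hk=kh.\label{eq:comm}
\end{align}
Finally $\|(g\cdot f)(x)\|=\|f(\theta_g^{-1}x)\|$, so $\|g\cdot f\|$ and $\|f\|$ have the same distribution under $\mu$.

\section{Unitary representations and the split case}\label{sec:reps}

Let $L$ be a countable group. A function $\psi:L\to\mathbb C$ is \emph{positive definite} if the matrix $(\psi(g_j^{-1}g_i))_{i,j}$ is positive semidefinite for all $g_1,\dots,g_m\in L$. By the GNS construction these are exactly the functions $\psi(g)=\langle\pi(g)\xi,\xi\rangle$ with $\pi$ a unitary representation, and one may take the span of $\pi(L)\xi$ to be dense. Let $c_0(L)$ be the space of functions $\psi$ such that $\{|\psi|\ge\varepsilon\}$ is finite for each $\varepsilon>0$. The group $L$ has the \emph{Haagerup property} if there are positive definite $\psi_n\in c_0(L)$ with $\psi_n(1)=1$ and $\psi_n\to1$ pointwise.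

A representation $\pi$ has \emph{almost invariant vectors} if for every finite $Q\subset L$ and $\varepsilon>0$ there is a unit vector $\xi$ with $\|\pi(g)\xi-\xi\|<\varepsilon$ for $g\in Q$. The group $L$ has \emph{property (T)} if every representation with almost invariant vectors has a nonzero invariant vector; $SL_3(\mathbb Z)$ has (T) by Kazhdan's theorem. By the Hulanicki--Reiter theorem, $L$ is amenable if and only if the left regular representation $\lambda_L$ on $\ell^2(L)$ has almost invariant vectors.

\begin{lemma}\label{lem:T}
An infinite group with property (T) does not have the Haagerup property. A finite-index subgroup of a group with (T) has (T).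
\end{lemma}

\begin{proof}
Let $L$ have both properties, with $\psi_n(g)=\langle\pi_n(g)\xi_n,\xi_n\rangle$ as above. Since $\|\pi_n(g)\xi_n-\xi_n\|^2=2-2\operatorname{Re}\psi_n(g)\to0$, the sum $\bigoplus_n\pi_n$ has almost invariant vectors. So it has a nonzero invariant vector, and some component $\eta$ of it is a nonzero $\pi_n$-invariant vector. The functions $g\mapsto\langle\pi_n(g)\pi_n(h)\xi_n,\pi_n(h')\xi_n\rangle=\psi_n(h'^{-1}gh)$ lie in $c_0(L)$. By linearity, density and uniform limits so does $g\mapsto\langle\pi_n(g)\eta,\eta\rangle=\|\eta\|^2$, which forces $L$ to be finite.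

Let $L'\le L$ have finite index, with a set $R$ of representatives for the cosets $rL'$, and let $\pi$ be a representation of $L'$ on $\mathcal K$ with almost invariant vectors. Let $L$ act by $(gf)(x)=f(g^{-1}x)$ on the functions $f:L\to\mathcal K$ with $f(xl)=\pi(l)^{-1}f(x)$ for $l\in L'$, normed by $\|f\|^2=\sum_{r\in R}\|f(r)\|^2$. Let $f_\xi$ take the value $\xi$ on $R$. Writing $g^{-1}r=r'l$ with $r'\in R$, $l\in L'$, we get $(gf_\xi)(r)=\pi(l)^{-1}\xi$, and finitely many $g$ involve only finitely many $l$. So this representation has almost invariant vectors. A nonzero invariant $f$ is constant, and its value is a nonzero $\pi$-invariant vector.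
\end{proof}

\begin{lemma}[Spectral gap]\label{lem:gap}
Let $H$ be a non-amenable countable group. There are a finite set $Q\subset H$ and $\kappa>0$ with the following property. If $H$ acts freely on a countable set $\Omega$, $\pi_0$ is any unitary representation of $H$ on $\mathcal K$, and $\pi$ is the tensor product representation on $\mathcal K\otimes\ell^2(\Omega)$, then
\begin{equation}\label{eq:gap}
\kappa^2\|\Phi\|^2\le\sum_{h\in Q}\|\pi(h)\Phi-\Phi\|^2\qquad\text{for all }\Phi\in\mathcal K\otimes\ell^2(\Omega).
\end{equation}
\end{lemma}

\begin{proof}
Since $\lambda_H$ has no almost invariant vectors, there are $Q$ and $\kappa$ with $\max_{h\in Q}\|\lambda_H(h)\xi-\xi\|\ge\kappa\|\xi\|$ for all $\xi$, so \eqref{eq:gap} holds for $\lambda_H$. Both sides of \eqref{eq:gap} add over orthogonal direct sums of representations, so it suffices to show that $\pi$ is a direct sum of copies of $\lambda_H$. Splitting $\Omega$ into orbits reduces to $\Omega=H$. There we use Fell's absorption principle: the unitary $U(\xi\otimes\delta_h)=\pi_0(h)\xi\otimes\delta_h$ satisfies $U(1\otimes\lambda_H(g))=(\pi_0(g)\otimes\lambda_H(g))U$, both sides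 sending $\xi\otimes\delta_h$ to $\pi_0(gh)\xi\otimes\delta_{gh}$; and $1\otimes\lambda_H$ is a sum of copies of $\lambda_H$ indexed by an orthonormal basis of $\mathcal K$.
\end{proof}

The mechanism behind Theorem~\ref{thm:A}(2) is already visible when $b_g$ does not depend on $x$.

\begin{example}[The extension does not split for $G=F_2\times\mathbb Z$]\label{ex:split}
Let $h_1,h_2$ freely generate $H=F_2$ and let $k$ generate $\mathbb Z$. First, \eqref{eq:gap} holds with $Q=\{h_1,h_2\}$ and $\kappa^2=4-2\sqrt3$. By the proof above it is enough to treat $\xi\in\ell^2(H)$. Joining $x$ to $h_i^{\pm1}x$ makes $H$ a $4$-regular tree rooted at $1$, and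
\[
\sum_{i=1,2}\|\lambda_H(h_i)\xi-\xi\|^2=4\|\xi\|^2-2\operatorname{Re}\sum_{i,x}\xi(h_i^{-1}x)\overline{\xi(x)},
\]
where the last sum has one term per edge. For a parent $x$ with child $y$ we have $2|\xi(x)\xi(y)|\le|\xi(x)|^2/\sqrt3+\sqrt3\,|\xi(y)|^2$. A vertex other than the root has one parent and three children and receives the coefficient $\sqrt3+3/\sqrt3=2\sqrt3$; the root receives $4/\sqrt3<2\sqrt3$. This proves the bound, and shows that $F_2$ is not amenable.

Now suppose $g\mapsto(b_g,g)$ is a splitting of $q$. Then $b_{gh}=b_g+g\,b_h$ in $C$ and $\|b_g\|^2\ge\ell(g)$. The elements $h_i$ and $k^n$ commute, so as in \eqref{eq:comm}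
\[
h_i\,b_{k^n}-b_{k^n}=k^n\,b_{h_i}-b_{h_i}.
\]
In words: $b_{k^n}$ is a long chain from $1$ to $k^n$, and translating it by $h_i$ changes it only by two copies of the fixed chain $b_{h_i}$, one at each end. Since $H$ acts freely on $G\times I$, the gap applies to $\mathcal H$ and forbids this:
\[
(4-2\sqrt3)\,\ell(k^n)\le(4-2\sqrt3)\|b_{k^n}\|^2\le\sum_{i=1,2}\|k^nb_{h_i}-b_{h_i}\|^2\le4\big(\|b_{h_1}\|^2+\|b_{h_2}\|^2\big),
\]
which fails for large $n$ because $\ell$ is proper.
\end{example}

For a general lift there are two obvious ways to imitate this, and neither works. One is to treat $b_g$ as a vector in $L^2(Y,\mu;\mathcal H)$; but nothing makes $\|b_g\|$ square-integrable, and by Examples~\ref{ex:triadic} and~\ref{ex:Z2} a lift can have $\|b_g(x)\|\ge3^{k}/\sqrt2$ on a set of measure $\frac23 3^{-k}$, so that even the first moment is infinite. The other is to average chains over $Y$; but Lemma~\ref{lem:length} depends on integer coefficients, and averaging destroys it.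

\begin{example}\label{ex:average}
Take $G=F_2\times\mathbb Z$ with $(s_1,s_2,s_3,s_4)=(1,h_1,h_2,k)$. Fix $m,n\ge1$. For each of the $4\cdot3^{m-1}$ reduced words $w$ of length $m$ in $h_1^{\pm1},h_2^{\pm1}$, take the chain of the path from $1$ to $k^n$ that reads $w$, then $k^n$, then $w^{-1}$, and let $u$ be the average of these chains. Then $\partial u=\delta_{k^n}-\delta_1$. In each of the trees $F_2\times\{1\}$ and $F_2\times\{k^n\}$ the $4\cdot3^j$ edges between levels $j$ and $j+1$ have coefficient $\pm(4\cdot3^j)^{-1}$ and weight at most $3$; they contribute at most $3\sum_j(4\cdot 3^j)^{-1}\le9/8$ to $\|u\|^2$. The $4\cdot3^{m-1}n$ edges in the direction $k$ have coefficient $(4\cdot3^{m-1})^{-1}$ and weight $4$, and contribute $n/3^{m-1}$. If $3^{m-1}\ge n$, then $\|u\|^2\le13/4$, while $\ell(k^n)\to\infty$.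
\end{example}

\section{Exponential vectors and the proof of Theorem~\ref{thm:A}}\label{sec:proofA}

We need to apply a bounded nonlinear function to $b_g(x)$ at each point before integrating, so that the pointwise bound in \eqref{eq:b} is kept and integrability is automatic. The function must be $G$-equivariant and must take values in a representation that still has a spectral gap. The exponential map does all this.

Let $\mathcal F=\bigoplus_{n\ge0}\mathcal H^{\otimes n}$ with $\mathcal H^{\otimes0}=\mathbb C$, and let $\sigma$ be the representation of $G$ on $\mathcal F$ that acts diagonally on each $\mathcal H^{\otimes n}$ and trivially on $\mathcal H^{\otimes0}$. For a real-valued $v\in\mathcal H$ put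
\[
\mathcal E(v)=e^{-\|v\|^2/2}\bigoplus_{n\ge0}\frac{v^{\otimes n}}{\sqrt{n!}} .
\]
Then $\sigma(g)\mathcal E(v)=\mathcal E(gv)$. For real-valued $v,w$ the number $\langle v,w\rangle$ is real, and
\begin{equation}\label{eq:exp}
\langle\mathcal E(v),\mathcal E(w)\rangle=e^{-\|v\|^2/2-\|w\|^2/2}\sum_{n}\frac{\langle v,w\rangle^n}{n!}=e^{-\|v-w\|^2/2}.
\end{equation}
So $\mathcal E(v)$ is a unit vector, $\|\mathcal E(v)-\mathcal E(w)\|^2=2-2e^{-\|v-w\|^2/2}$, and the component of $\mathcal E(v)$ in $\mathcal H^{\otimes 0}$ is $e^{-\|v\|^2/2}$, which is small when $v$ is long.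

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\theta$ lift $\alpha|_L$ and let $b_g$ be as in Proposition~\ref{prop:b}. Since $C$ is countable, for $r>0$ the map $x\mapsto\mathcal E(r\,b_g(x))$ is Borel with countably many values, all of norm $1$; it is a unit vector of $L^2(Y,\mu;\mathcal F)$. For $t>0$ and $g\in L$ let
\[
\psi_t(g)=\int_Ye^{-t\|b_g(x)\|^2}\,d\mu(x).
\]
Then $\psi_t(1)=1$ because $b_1=0$. For fixed $g$ the integrand tends to $1$ pointwise as $t\to0$ and is bounded by $1$, and \eqref{eq:b} bounds it by $e^{-t\ell(g)}$. Hence
\begin{equation}\label{eq:psi}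
\lim_{t\to0}\psi_t(g)=1\ \text{ for each } g\in L,\qquad 0\le\psi_t(g)\le e^{-t\ell(g)} .
\end{equation}

\emph{(1) The Haagerup property.} By \eqref{eq:psi} and properness of $\ell$, the functions $\psi_{1/n}$ lie in $c_0(L)$ and tend to $1$ pointwise. It remains to see that $\psi_t$ is positive definite. Let $\zeta_g(x)=\mathcal E(\sqrt{2t}\,b_g(x))$. Using the invariance of $\mu$, then \eqref{eq:diff}, then \eqref{eq:exp},
\[
\psi_t(h^{-1}g)=\int e^{-t\|(h\cdot b_{h^{-1}g})(x)\|^2}d\mu=\int e^{-t\|b_g(x)-b_h(x)\|^2}d\mu=\langle\zeta_g,\zeta_h\rangle_{L^2(Y;\mathcal F)} .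
\]
So $(\psi_t(g_j^{-1}g_i))_{i,j}$ is the Gram matrix of $\zeta_{g_1},\dots,\zeta_{g_m}$, which is positive semidefinite.

\emph{(2) Commuting subgroups.} Suppose $H,K\le L$ commute elementwise, $H$ is non-amenable and $K$ is infinite. Let $Q,\kappa$ be as in Lemma~\ref{lem:gap}. We prove the analogue of the last inequality of Example~\ref{ex:split}, with $1-\psi_t(g)$ in place of $\|b_g\|^2$:
\begin{equation}\label{eq:main}
\kappa^2\big(1-\psi_t(k)\big)\le4\sum_{h\in Q}\big(1-\psi_t(h)\big)\qquad(k\in K,\ t>0).
\end{equation}
This is a contradiction. By \eqref{eq:psi} we can fix $t$ so that the right side is less than $\kappa^2/2$, which gives $\psi_t(k)>1/2$ for all $k\in K$; but $K$ is infinite and $\psi_t\in c_0(L)$.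

Since $\theta$ preserves $\mu$, the formula $(\pi(h)\Phi)(x)=\sigma(h)\Phi(\theta_h^{-1}x)$ defines a unitary representation of $H$ on $L^2(Y;\mathcal F)=L^2(Y)\otimes\mathcal F$, namely $\pi=\pi_0\otimes\sigma$ with $\pi_0(h)f=f\circ\theta_h^{-1}$. It has no gap on the whole space, because the constants in $L^2(Y;\mathcal H^{\otimes0})$ are invariant. Let $P$ be the orthogonal projection onto $L^2(Y;\mathcal H^{\otimes0})$; it commutes with $\pi$. Tensor products of the basis vectors $i^{-1/2}e_{g,i}$ identify $\bigoplus_{n\ge1}\mathcal H^{\otimes n}$ with $\ell^2(\Omega)$, where $\Omega$ is the disjoint union of the sets $(G\times I)^n$, $n\ge1$, with the diagonal action. This action is free, as one sees on the first coordinate. So \eqref{eq:gap} holds on the range $L^2(Y)\otimes\ell^2(\Omega)$ of $1-P$.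

Fix $t>0$ and $k\in K$, and let $\omega(x)=\mathcal E(\sqrt t\,b_k(x))$. The $\mathcal H^{\otimes0}$-component of $\omega(x)$ is $e^{-t\|b_k(x)\|^2/2}$, so
\[
\|(1-P)\omega\|^2=1-\|P\omega\|^2=1-\psi_t(k).
\]
For $h\in H$ we have $(\pi(h)\omega)(x)=\mathcal E(\sqrt t\,(h\cdot b_k)(x))$. By \eqref{eq:exp}, \eqref{eq:comm} and $\|v-w\|^2\le2\|v\|^2+2\|w\|^2$,
\[
\|(\pi(h)\omega)(x)-\omega(x)\|^2=2-2e^{-\frac t2\|(k\cdot b_h)(x)-b_h(x)\|^2}\le2-2\,e^{-t\|(k\cdot b_h)(x)\|^2}\,e^{-t\|b_h(x)\|^2}.
\]
For $y,z\in[0,1]$ we have $1-yz\le(1-y)+(1-z)$, since the difference is $(1-y)(1-z)\ge0$. Both exponentials on the right have integral $\psi_t(h)$, the first because $\|k\cdot b_h\|$ and $\|b_h\|$ have the same distribution. Therefore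
\[
\|\pi(h)\omega-\omega\|^2\le4\big(1-\psi_t(h)\big),
\]
a bound independent of $k$. Apply \eqref{eq:gap} to $\Phi=(1-P)\omega$. Since $\pi(h)\Phi-\Phi=(1-P)(\pi(h)\omega-\omega)$ has norm at most $\|\pi(h)\omega-\omega\|$, we obtain \eqref{eq:main}.

For the last sentence of the theorem take $L=G$, and apply (2) to an infinite subgroup $K$ and its centralizer $H$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $\alpha$ be the action of Theorem~\ref{thm:A}. If $G$ is infinite with (T), it does not have the Haagerup property by Lemma~\ref{lem:T}, so $\alpha$ does not lift by part (1). A finite-index subgroup of $SL_3(\mathbb Z)$ is again infinite with (T), so $\alpha$ does not lift on it either. For $F_2\times\mathbb Z$ and $F_2\times F_2$ apply part (2) with $H$ the first factor, which is non-amenable by Example~\ref{ex:split}, and $K$ the second.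

Part (1) gives nothing for these two groups, because they have the Haagerup property. Indeed, outer actions of free groups lift, so $F_2$ and $\mathbb Z$ have the property by part (1). If $\psi_n,\psi_n'$ witness it for $G_1,G_2$, then $(g,g')\mapsto\psi_n(g)\psi'_n(g')$ witnesses it for $G_1\times G_2$: it is a function $\langle\pi(\cdot)\xi,\xi\rangle$ for the tensor product of the two representations, it tends to $1$ pointwise, and it lies in $c_0$ because both factors do and have modulus at most $1$.
\end{proof}

\section{Which hyperfinite relations have the lifting property}\label{sec:B}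

The proof above used the invariant measure at every step after Proposition~\ref{prop:b}. Without such a measure there is enough room in each class to place a copy of $G$ next to every point, and this removes the obstruction. The next lemma makes the room.

\begin{lemma}\label{lem:room}
Let $E$ be a compressible CBER on $X$ and $G$ a countable group. There is a Borel bijection $\Phi:X\times G\to X$ with $\Phi(x,g)\mathrel{E}x$ for all $(x,g)$.
\end{lemma}

\begin{proof}
Let $f:X\to X$ be a Borel injection with $f(x)\mathrel{E}x$ such that the Borel set $B=X\setminus f(X)$ meets every class. The map $(y,m)\mapsto f^m(y)$ is injective on $B\times\mathbb N$: if $f^m(y)=f^{m'}(y')$ with $m\le m'$, then $y=f^{m'-m}(y')$, and $y\notin f(X)$ forces $m=m'$ and $y=y'$. Let $g_0,g_1,\dots$ enumerate a Feldman--Moore group for $E$, let $i(x)$ be least with $g_{i(x)}x\in B$, and fix an injection $\nu:\mathbb N\times G\to\mathbb N$. Define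
\[
\varphi:X\times G\to X,\qquad\varphi(x,g)=f^{\,\nu(i(x),g)}\big(g_{i(x)}x\big).
\]
It is Borel and $\varphi(x,g)\mathrel{E}x$. It is injective: the value determines the point $y=g_{i(x)}x$ and the exponent, hence $i(x)$ and $g$, hence $x=g_{i(x)}^{-1}y$. In the other direction $\iota(x)=(x,1)$ is a Borel injection $X\to X\times G$. The Schr\"oder--Bernstein construction now gives a bijection: with $D=\bigcup_{n\ge0}(\iota\varphi)^n\big((X\times G)\setminus\iota(X)\big)$, let $\Phi=\varphi$ on $D$ and $\Phi=\iota^{-1}$ off $D$. The set $D$ is Borel as a countable union of injective images of a Borel set, so $\Phi$ is Borel. On both pieces $\Phi(x,g)\mathrel{E}x$.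
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
$(3)\Rightarrow(1)$, \emph{for an arbitrary CBER $E$.} For $1\le n<\infty$ let $X_n$ be the union of the classes of size $n$. With $g_0,g_1,\dots$ as above, the class of $x$ has at least $n$ points if and only if some $n$ of the points $g_ix$ are distinct, so the sets $X_n$ and $X_\infty$ are Borel. They are preserved by $\mathrm{Aut}_B(E)$. An outer action $\alpha$ on $X/E$ therefore restricts to an outer action on each of these countably many pieces, and lifts on the pieces glue to a Borel action of $G$ on $X$, which lifts $\alpha$ by Lemma~\ref{lem:basic}(a). So we treat the pieces separately.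

\emph{Classes of size $n$.} Fix a Borel linear order on $X_n$, pulled back from a Borel embedding into $\mathbb R$. Let $A$ be the set of points that are least in their class. Sending $(y,j)$ to the $j$-th element of the class of $y$ identifies $A\times\{1,\dots,n\}$ with $X_n$, and $E$ with equality of first coordinates. An automorphism $T$ induces a Borel automorphism $\bar T$ of $A$, where $\bar T(y)$ is the first coordinate of $T(y,1)$. The map $T\mapsto\bar T$ is a homomorphism with kernel $[E|X_n]_B$, and $\bar T\times\mathrm{id}$ induces the same map on $A$ as $T$. Hence $[T]\mapsto\bar T\times\mathrm{id}$ is a well-defined homomorphism $\mathrm{Out}_B(E|X_n)\to\mathrm{Aut}_B(E|X_n)$ that chooses a representative of each class. Composing an outer action with it gives a lift.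

\emph{Infinite classes.} We may assume $X=X_\infty\neq\emptyset$. By (3) and Nadkarni's theorem $E$ is compressible; let $\Phi$ be as in Lemma~\ref{lem:room}. Choose $T_g\in\mathrm{Aut}_B(E)$ with $[T_g]=\alpha(g)$. The maps $T_g$ need not compose correctly, but the extra coordinate remembers which representative was applied last and lets us undo it. Define
\[
h*(x,g)=(T_{hg}T_g^{-1}x,\ hg)\qquad(h\in G,\ (x,g)\in X\times G).
\]
This is a Borel action: $1*(x,g)=(x,g)$, and $h'*(h*(x,g))=(T_{h'hg}T_{hg}^{-1}T_{hg}T_g^{-1}x,\,h'hg)=(h'h)*(x,g)$. Let $\theta_h=\Phi\circ(h*\cdot)\circ\Phi^{-1}$, a Borel action on $X$. For $y=\Phi(x,g)$ we have $y\mathrel{E}x$, and $[T_{hg}T_g^{-1}]=\alpha(hg)\alpha(g)^{-1}=[T_h]$, so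
\[
\theta_hy=\Phi(T_{hg}T_g^{-1}x,hg)\ \mathrel{E}\ T_{hg}T_g^{-1}x\ \mathrel{E}\ T_hx\ \mathrel{E}\ T_hy .
\]
By Lemma~\ref{lem:basic}(a), $\theta_h\in\mathrm{Aut}_B(E)$ and $[\theta_h]=\alpha(h)$.

$(1)\Rightarrow(2)$ is a special case.

$(2)\Rightarrow(3)$. Let $E$ be hyperfinite and suppose $E|X_\infty$ has an invariant probability measure; we find a non-lifting outer action of $SL_3(\mathbb Z)$. The relation $E|X_\infty$ is aperiodic, hyperfinite, and non-smooth by Lemma~\ref{lem:basic}(c). Let $Z$ be the nonempty standard Borel space of its ergodic invariant probability measures, and define $E'$ on $2^{\mathbb N}\times Z$ by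
\[
(x,z)\mathrel{E'}(x',z')\iff x\mathrel{E_0}x'\text{ and }z=z'.
\]
This relation is aperiodic, and hyperfinite by using the finite approximations of $E_0$ in each fiber. Its ergodic invariant probability measures are exactly the measures $\mu_0\times\delta_z$. Each of these is invariant, and is ergodic because $\mu_0$ is. Conversely, if $\nu$ is ergodic and invariant, the sets $2^{\mathbb N}\times W$ with $W\subset Z$ Borel are unions of classes, so the image of $\nu$ on $Z$ takes only the values $0$ and $1$ and is a point mass $\delta_z$; on the fiber over $z$ the measure $\nu$ is $E_0$-invariant, so it is $\mu_0$. In particular $E'$ is non-smooth, and by \cite{DJK} we may identify $E|X_\infty$ with $E'$. This is the only use of hyperfiniteness.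

Let $\alpha$ be a non-lifting outer action of $G=SL_3(\mathbb Z)$ on $2^{\mathbb N}/E_0$, given by Corollary~\ref{cor:answer}, with representatives $T_g$. Let $T'_g$ be $T_g\times\mathrm{id}_Z$ on $X_\infty$ and the identity on $X\setminus X_\infty$. Then $T'_g\in\mathrm{Aut}_B(E)$, and $T'_gT'_hT'^{-1}_{gh}\in[E]_B$ because $T_gT_hT_{gh}^{-1}\in[E_0]_B$; so $g\mapsto[T'_g]$ is an outer action on $X/E$. Suppose it had a lift $\theta$, and fix $z\in Z$. Then $\theta_g(x,z)\mathrel{E'}(T_gx,z)$, so $\theta_g(x,z)=(\theta^z_gx,z)$ with $\theta_g^zx\mathrel{E_0}T_gx$. The maps $\theta^z_g$ form a Borel action of $G$ on $2^{\mathbb N}$, which lifts $\alpha$ by Lemma~\ref{lem:basic}(a). This contradicts the choice of $\alpha$.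
\end{proof}

\begin{remark}
The lift built for compressible $E$ moves the sets $\Phi(X\times\{g\})$, $g\in G$, which partition $X$, by left translation. For infinite $G$ it therefore preserves no probability measure, whereas by Lemma~\ref{lem:basic}(d) every lift on $2^{\mathbb N}/E_0$ must preserve $\mu_0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BK} Becker and Kechris, \emph{The Descriptive Set Theory of Polish Group Actions}.

\bibitem{DJK} Dougherty, Jackson and Kechris, Trans. Amer. Math. Soc. 341 (1994).

\bibitem{FKS} Joshua Frisch, Alexander Kechris and Forte Shinko, \emph{Lifts of Borel actions on quotient spaces}, arXiv:2011.01395 (2020).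

\end{thebibliography}
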